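# Van Rees loops and their Steiner quasigroups: a counterexample of order 243

## 1. Thirty-six small squares in the addition table of $\mathbb F_3^2$

Write out the addition table of $V=\mathbb F_3^2$: nine rows, nine columns, and the symbol $x+y$ in row $x$ and column $y$. Pick two cells in one row, say row $(0,0)$ and columns $(0,1)$ and $(1,1)$. They hold the symbols $(0,1)$ and $(1,1)$. The symbol $(1,1)$ occurs in column $(0,1)$ in the row $(1,0)$, and that row has $(2,1)$ in column $(1,1)$. Bring in the row and the column that this new symbol requires, and the process closes up: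

| | $(0,1)$ | $(1,1)$ | $(2,1)$ |
|---|---|---|---|
| $(0,0)$ | $(0,1)$ | $(1,1)$ | $(2,1)$ |
| $(1,0)$ | $(1,1)$ | $(2,1)$ | $(0,1)$ |
| $(2,0)$ | $(2,1)$ | $(0,1)$ | $(1,1)$ |

We see three rows, three columns and only three symbols: a latin square of order $3$ inside the big one. Nothing was special about the two cells. If we start with the cells $(u,v)$ and $(u,v+d)$, $d\neq 0$, then the rows $u+id$ and the columns $v+jd$ $(i,j\in\mathbb F_3)$ carry only the three symbols $u+v+(i+j)d$. So any two cells in a common row lie in such a small square. There are $9\cdot\binom 92=324$ pairs of cells in a common row and each small square contains $9$ of them. We shall see that a pair lies in at most one small square, so there are exactly $324/9=36$.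

Now look at the small squares that use column $0$. For $x\ne y$, the one with column $0$ and rows $x,y$ has row set $\{x,\,y,\,-x-y\}$. This gives a second operation on $V$, "third row of the small square", namely $x*y=-x-y$ (with $x*x=x$, which also fits the formula). The table of $*$ again has the property we started from: the rows $u+id$ and columns $v+jd$ carry only the symbols $-u-v-(i+j)d$.

So a square that is as full as possible of small squares produced a second square, on the same set, that is again as full as possible. Is this always so? To ask this properly we need some vocabulary.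

## 2. Subsquares, isotopes, and exponent three

**Definition (quasigroup, loop).** A *quasigroup* $(Q,\cdot)$ is a set with a binary operation for which all maps $L_x(y)=xy$ and $R_x(y)=yx$ are bijections. We write $y\backslash x=L_y^{-1}(x)$. A *loop* is a quasigroup with a neutral element, denoted $\varepsilon$. A dot binds less tightly than juxtaposition: $y\cdot yx=y(yx)$.

The table of a quasigroup is a latin square, and we speak of its rows, columns, symbols and cells. A *3-subsquare* is given by three rows and three columns whose nine cells carry only three symbols. Throughout, the indices $i,j,k$ run over $\mathbb F_3$, so $i^3=i$.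

**Definition (isotopy).** $(Q,\cdot)$ and $(Q',\star)$ are *isotopic* if there are bijections $\alpha,\beta,\gamma:Q\to Q'$ with $\alpha(x)\star\beta(y)=\gamma(xy)$. In other words, the tables agree up to renaming rows, columns and symbols separately. Isotopy carries 3-subsquares to 3-subsquares.

For $a,b\in Q$ put
$$x\circ y=R_a^{-1}(x)\cdot L_b^{-1}(y),\qquad Q_{a,b}=(Q,\circ).$$
This is a loop isotopic to $Q$ with neutral element $ba$, since $R_a^{-1}(ba)=b$ and $L_b^{-1}(ba)=a$. For example, if $Q=\mathbb Z_3$ and $a=b=1$, then $x\circ y=x+y-2=x+y+1$, with neutral element $2$. Every loop $(L,\star)$ isotopic to $Q$ is isomorphic to some $Q_{a,b}$. Indeed, let $\alpha(x)\star\beta(y)=\gamma(xy)$, let $1$ be neutral in $L$, and put $a=\beta^{-1}(1)$, $b=\alpha^{-1}(1)$. Then $\alpha(x)=\gamma(xa)$ and $\beta(y)=\gamma(by)$, so $\gamma(p)\star\gamma(q)=\gamma(p\circ q)$ for $p=xa$, $q=by$.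

**Definition (van Rees).** A loop has *exponent 3* if $xx\cdot x=x\cdot xx=\varepsilon$ for all $x$. A quasigroup is a *van Rees quasigroup* if every loop isotopic to it has exponent $3$. A loop with this property is a *van Rees loop*.

Two elementary facts on latin squares of order $3$ come first.

**Lemma 1 (indexing).** In a 3-subsquare, let a row $\rho_0$ and two distinct columns $\kappa_0,\kappa_1$ be given. Then the rows, columns and symbols can be indexed as $\rho_i,\kappa_j,\sigma_k$ with $\rho_i\kappa_j=\sigma_{i+j}$.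

*Proof.* Let $\kappa_2$ be the third column, $\sigma_j=\rho_0\kappa_j$, and let $\rho_1,\rho_2$ be the rows with $\rho_1\kappa_0=\sigma_1$, $\rho_2\kappa_0=\sigma_2$. The entry $\rho_1\kappa_1$ is not $\sigma_1$. If it were $\sigma_0$, then $\rho_1\kappa_2=\sigma_2=\rho_0\kappa_2$, which is impossible. So $\rho_1\kappa_1=\sigma_2$ and $\rho_1\kappa_2=\sigma_0$. The columns now force $\rho_2\kappa_1=\sigma_0$ and $\rho_2\kappa_2=\sigma_1$. $\square$

**Lemma 2 (uniqueness).** Two distinct cells $(r,c),(r,c')$ lie in at most one 3-subsquare.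

*Proof.* Index with $\rho_0=r,\kappa_0=c,\kappa_1=c'$. Then $\sigma_0=rc$ and $\sigma_1=rc'$ are known. Next, $\rho_1$ is determined by $\rho_1\kappa_0=\sigma_1$, then $\sigma_2=\rho_1\kappa_1$, and finally $\rho_2$ and $\kappa_2$ by $\rho_2\kappa_0=\sigma_2=\rho_0\kappa_2$. $\square$

Consider the property

> **(P)** any two distinct cells in the same row lie in a common 3-subsquare.

A latin square of order $n$ has $n\binom n2$ pairs of cells in a common row, and a 3-subsquare contains $9$ of them. By Lemma 2 there are at most $n^2(n-1)/18$ 3-subsquares (van Rees' upper bound), with equality iff (P) holds. The next two lemmas tie this to exponent 3.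

**Lemma 3.** A quasigroup is van Rees iff $(L_cL_b^{-1})^3=\mathrm{id}=(R_cR_b^{-1})^3$ for all $b,c$.

*Proof.* In $Q_{a,b}$ write $e=ba$. Left translation by $x$ is $y\mapsto c\cdot L_b^{-1}(y)$, that is, $L_cL_b^{-1}$ with $c=R_a^{-1}(x)$. Hence $x\circ(x\circ x)=(L_cL_b^{-1})^3(ba)$. For fixed $b$, as $a$ and $x$ vary, the pair $(c,ba)$ takes all values in $Q\times Q$. So "$x\circ(x\circ x)=e$ in all $Q_{a,b}$" means that $(L_cL_b^{-1})^3$ fixes every point, for all $b,c$. Likewise, right translation by $x$ in $Q_{a,b}$ is $R_{c'}R_a^{-1}$ with $c'=L_b^{-1}(x)$, so $(x\circ x)\circ x=(R_{c'}R_a^{-1})^3(ba)$. For fixed $a$ the pair $(c',ba)$ takes all values. $\square$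

**Lemma 4.** A quasigroup is van Rees iff it satisfies (P).

*Proof.* Assume (P). It holds in every loop isotope, say with neutral element $e$ and product $\circ$. Let $z\neq e$. The cells $(e,e),(e,z)$ lie in a 3-subsquare. Its column set contains $e,z$ and equals its symbol set, because row $e$ is used. Its row set also equals its symbol set, because column $e$ is used. So rows, columns and symbols form one set $\{e,z,w\}$. This is a subloop of order $3$, hence $\mathbb Z_3$, and $z\circ(z\circ z)=(z\circ z)\circ z=e$.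

Conversely, let the quasigroup be van Rees and let $(r,c),(r,c')$ be distinct cells. In $Q_{c,r}$, row $r$ becomes $rc=e$, column $c$ becomes $rc=e$, and column $c'$ becomes $z=rc'\ne e$. Put $z^2=z\circ z$. If $z^2=e$, then $e=z\circ z^2=z$. If $z^2=z$, then $z=e$. Both are impossible, so $e,z,z^2$ are distinct. Exponent 3 gives $z\circ z^2=z^2\circ z=e$, and for the element $z^2$ it gives $z^2\circ(z^2\circ z^2)=e=z^2\circ z$, so $z^2\circ z^2=z$. Thus $\{e,z,z^2\}$ is a subloop of order $3$, and it gives a 3-subsquare through both cells. $\square$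

So a quasigroup of finite order $n$ is van Rees iff its table has exactly $n^2(n-1)/18$ 3-subsquares.

## 3. Three rows through the column $\varepsilon$

**Definition (Steiner quasigroup).** $(Q,\ast)$ is *Steiner* if $x\ast x=x$, $x\ast(y\ast x)=y$ and $x\ast y=y\ast x$.

For instance, on the seven points of the Fano plane put $x*x=x$ and let $x*y$ be the third point of the line through $x\ne y$. This Steiner quasigroup is not van Rees, since $7^2\cdot 6/18=49/3$ is not an integer. So being Steiner does not by itself give (P).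

In a van Rees loop, Lemma 3 with $b=\varepsilon$ gives $L_y^3=\mathrm{id}$. Hence $y\backslash x=y\cdot yx$, and
$$x*y:=x(y\cdot yx)=x(y\backslash x).\tag{1}$$

**Proposition 5 (known).** If $(Q,\cdot)$ is a van Rees loop, then $(Q,*)$ is a Steiner quasigroup. It is called the Steiner quasigroup *associated with* $(Q,\cdot)$.

*Proof.* Clearly $x*x=x(x\backslash x)=x$. Let $x\ne y$ and $z=y\backslash x\neq\varepsilon$. By Lemma 4 the cells $(y,\varepsilon),(y,z)$ lie in a 3-subsquare. Index it with $\rho_0=y$, $\kappa_0=\varepsilon$, $\kappa_1=z$. Since $\kappa_0=\varepsilon$, we have $\rho_i=\sigma_i$. Thus $\rho_0=\sigma_0=y$ and $\rho_1=\sigma_1=yz=x$; put $u=\rho_2=\sigma_2$. Now read off three products from $\rho_i\kappa_j=\sigma_{i+j}$: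

* $y\backslash x=\kappa_1$, so $x*y=\rho_1\kappa_1=\sigma_2=u$;
* $x\backslash y=\kappa_2$, so $y*x=\rho_0\kappa_2=\sigma_2=u$;
* $u\backslash x=\kappa_2$, so $x*u=\rho_1\kappa_2=\sigma_0=y$.

So $*$ is commutative and $x*(y*x)=y$; these identities are trivial for $x=y$. It follows that $x*(x*y)=y$, so all translations of $*$ are bijections and $(Q,*)$ is a quasigroup. $\square$

Thus $\{x,y,x*y\}$ is the row set of a 3-subsquare through column $\varepsilon$, exactly as in Section 1. We write $\tau_p$ for left translation by $p$ in $(Q,*)$; then $\tau_p^2=\mathrm{id}$.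

**Problem** (Michael Kinyon and Ian M. Wanless, "Loops with exponent three in all isotopes", arXiv:1103.0054 (2011)). *Let $(Q,\cdot)$ be a van Rees loop. Is the associated Steiner quasigroup $(Q,*)$ a van Rees quasigroup?*

**A nonabelian test case.** Take the group $H=\mathbb F_3^2\times\mathbb F_3$ with product $(x,s)(y,t)=(x+y,\,s+t+x_1y_2)$. Here $(x,s)^2=(2x,2s+x_1x_2)$ and $(x,s)^3=(3x,3s+x_1x_2+2x_1x_2)=0$, so $H$ has exponent $3$. In a group $L_cL_b^{-1}=L_{cb^{-1}}$ and $R_cR_b^{-1}=R_{b^{-1}c}$, so a group of exponent $3$ is a van Rees loop by Lemma 3. For $H$, $(y,t)\backslash(x,s)=(x-y,\,s-t-y_1(x_2-y_2))$, so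
$$(x,s)*(y,t)=\bigl(-x-y,\;-s-t+(x_1-y_1)(x_2-y_2)\bigr).$$
With $N(x)=x_1x_2$ we have $(x_1-y_1)(x_2-y_2)=2N(x)+2N(y)-N(x+y)=-N(x)-N(y)-N(x+y)$. In the coordinate $\tilde s=s+N(x)$ the last entry of the product becomes
$$-s-t-N(x)-N(y)-N(x+y)+N(-x-y)=-\tilde s-\tilde t .$$
So $(H,*)$ is just $\mathbb F_3^3$ with $-x-y$, which is van Rees.

Before we state the results, recall nilpotency. The *center* $Z(Q)$ of a loop consists of the elements that commute and associate with all elements. It is an abelian group and a normal subloop. $Q$ has *nilpotency class* $\le 1$ if it is an abelian group, and class $\le n+1$ if $Q/Z(Q)$ has class $\le n$. The group $H$ above has class $2$. These are the results of the talk.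

**Theorem A.** On $Q=\mathbb F_3^5$, write elements as $(x,s,h,r)$ with $x=(x_1,x_2)\in\mathbb F_3^2$ and $s,h,r\in\mathbb F_3$. For $x,y\in\mathbb F_3^2$ put
$$D=D(x,y)=x_1y_2-x_2y_1,\qquad E(x,y)=(x_1y_2+x_2y_1)(y_1y_2-x_1x_2)-D(x,y)^2,$$
$$(x,s,h,r)(y,s',h',r')=\bigl(x+y,\; s+s'+x_1D,\; h+h'+E(x,y),\; r+r'+Ds+y_1h\bigr).$$
This is a van Rees loop, and its associated Steiner quasigroup is not van Rees. Consequently counterexamples exist in every order $3^m$, $m\ge5$.

**Theorem B.** If $Q$ is a van Rees loop (finite or not) that is nilpotent of class $\le 2$, then $(Q,*)$ is a van Rees quasigroup. Since the loop in Theorem A has class $3$, the class bound $2$ is sharp.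

**Theorem C.** If $Q$ is a left Bol van Rees loop (e.g. a group or Moufang loop), then $(Q,*)$ is distributive and van Rees.

So the answer to the Problem is no. We first prove the two positive theorems, because the point where the proof of Theorem B stops tells us where a counterexample can be sought.

## 4. Left Bol loops

A loop is *left Bol* if $x(y\cdot xz)=(x\cdot yx)z$. Every group is left Bol. A Moufang loop satisfies $x(y\cdot xz)=(xy\cdot x)z$ and $xy\cdot x=x\cdot yx$, hence is left Bol.

*Proof of Theorem C.* **Step 1: express $L_{x*y}$ through $L_x$ and $L_y$.** The Bol law says $L_{x\cdot yx}=L_xL_yL_x$. With $y=\varepsilon$ it gives $L_{xx}=L_x^2$, which is $L_x^{-1}$ because $L_x^3=\mathrm{id}$. Hence $x*y=x\cdot L_y^2(x)=x\cdot (yy)x$, and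
$$L_{x*y}=L_xL_{yy}L_x=L_xL_y^{-1}L_x.$$

**Step 2: distributivity.** Apply Step 1 repeatedly:
$$L_{(x*y)*(x*z)}=L_xL_y^{-1}L_x\cdot L_x^{-1}L_zL_x^{-1}\cdot L_xL_y^{-1}L_x=L_xL_y^{-1}L_zL_y^{-1}L_x,$$
$$L_{x*(y*z)}=L_x\,(L_yL_z^{-1}L_y)^{-1}L_x=L_xL_y^{-1}L_zL_y^{-1}L_x.$$
Evaluating at $\varepsilon$ gives $x*(y*z)=(x*y)*(x*z)$. Since $*$ is commutative, it distributes on both sides.

**Step 3: the criterion of Lemma 3.** Distributivity says $\tau_x\tau_y=\tau_{x*y}\tau_x$, so $\tau_x\tau_y\tau_x=\tau_{x*y}$. By commutativity $\tau_{x*y}=\tau_{y*x}=\tau_y\tau_x\tau_y$. Therefore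
$$(\tau_x\tau_y^{-1})^3=(\tau_x\tau_y)^3=(\tau_x\tau_y\tau_x)(\tau_y\tau_x\tau_y)=\tau_{x*y}^2=\mathrm{id}.$$
Left and right translations of $*$ agree, so Lemma 3 applies. $\square$

## 5. Quadratic functions on 3-subsquares

Nilpotent loops are built by central extensions, so we need to know when (P) survives an extension. The criterion turns out to be polynomial.

Let $Z$ be an $\mathbb F_3$-vector space. Every function $\mathbb F_3^2\to Z$ is uniquely a polynomial in $i,j$ with exponents $0,1,2$ and coefficients in $Z$. It has degree $\le2$ iff the coefficients of $i^2j$, $ij^2$ and $i^2j^2$ vanish.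

**Lemma 6.** The functions $\mathbb F_3^2\to Z$ of the form $A(i)+B(j)+C(i+j)$ are exactly the polynomial functions $p_0+p_1i+p_2j+p_3i^2+p_4j^2+p_5ij$ of degree $\le2$. For such a polynomial one may take
$$A(i)=p_1i+(p_3+p_5)i^2,\qquad B(j)=p_2j+(p_4+p_5)j^2,\qquad C(k)=p_0-p_5k^2.$$
This set of functions is closed under affine substitutions of $(i,j)$.

*Proof.* A function of one variable on $\mathbb F_3$ is a polynomial of degree $\le2$, so $A(i)+B(j)+C(i+j)$ has degree $\le2$. Conversely, $p_5i^2+p_5j^2-p_5(i+j)^2=-2p_5ij=p_5ij$, so the displayed $A,B,C$ add up to the given polynomial. Affine substitutions do not raise the degree. $\square$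

For example, $i^2j$ is not of the form $A(i)+B(j)+C(i+j)$. This monomial will be the villain of the talk.

**Definition (tame).** Let $K$ be a quasigroup and $f:K\times K\to Z$. A 3-subsquare of $K$ is *tame* for $f$ if, for some indexing $\rho_i\kappa_j=\sigma_{i+j}$, the function $(i,j)\mapsto f(\rho_i,\kappa_j)$ has degree $\le2$.

**Lemma 7.** Let $\theta=\pm1$ and let $\hat K=K\times Z$ with $(x,s)(y,t)=(xy,\;\theta(s+t)+f(x,y))$. If any two distinct cells in a row of $K$ lie in a 3-subsquare tame for $f$, then $\hat K$ satisfies (P). More precisely, the following 3-subsquares suffice: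

* *vertical*: rows $(\rho,s+iz)$, columns $(\kappa,t+jz)$, with $0\ne z\in Z$;
* *lifted*: rows $(\rho_i,\,a+\gamma i-\theta A(i))$, columns $(\kappa_j,\,b+\gamma j-\theta B(j))$, with $a,b,\gamma\in Z$ and $f(\rho_i,\kappa_j)=A(i)+B(j)+C(i+j)$ on one of the given tame subsquares.

*Proof.* $\hat K$ is a quasigroup: to divide, divide in $K$ first and then solve for the $Z$-coordinate.

The vertical and lifted arrays are 3-subsquares. In the vertical case the symbol is $\bigl(\rho\kappa,\ \theta(s+t+(i+j)z)+f(\rho,\kappa)\bigr)$. In the lifted case, as $\theta^2=1$, it is $\bigl(\sigma_{i+j},\ \theta(a+b)+\theta\gamma(i+j)+C(i+j)\bigr)$. Both depend only on $i+j$, and the three rows and the three columns are distinct.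

Now let two distinct cells be given, in row $(\rho,s)$ and columns $(\kappa,t),(\kappa',t')$. If $\kappa=\kappa'$, use the vertical subsquare with $z=t'-t$: the cells are $i=0$ and $j=0,1$. If $\kappa\ne\kappa'$, take a tame subsquare containing $(\rho,\kappa),(\rho,\kappa')$, with $\rho=\rho_{i_0}$, $\kappa=\kappa_{j_0}$, $\kappa'=\kappa_{j_1}$, $j_0\neq j_1$. We need
$$b+\gamma j_0-\theta B(j_0)=t,\qquad b+\gamma j_1-\theta B(j_1)=t',\qquad a+\gamma i_0-\theta A(i_0)=s.$$
The difference of the first two determines $\gamma$, as $j_1-j_0=\pm1$. Then the first gives $b$ and the third gives $a$. $\square$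

Keep one feature in mind: the rows of a lifted subsquare are in general not on a line. They bend by the $i^2$-coefficient of $A$, which by Lemma 6 is the sum of the coefficients of $i^2$ and of $ij$ in $f$.

## 6. Nilpotency class two

*Proof of Theorem B (first sentence).* Let $Z=Z(Q)$, written additively, and $V=Q/Z$, an abelian group. Both inherit exponent $3$, so both are $\mathbb F_3$-spaces. Choose representatives of the elements of $V$ in $Q$, with $\varepsilon$ representing $0$. Because $Z$ is central, $Q$ becomes $V\times Z$ with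
$$(x,s)(y,t)=(x+y,\;s+t+F(x,y)),\qquad F:V\times V\to Z.$$

**Step 1: $F$ has degree $\le2$ on every plane.** By a *plane* we mean the 3-subsquare of $V$ with rows $u+id$ and columns $v+jd$, $d\ne0$. By Lemma 4 the cells in row $(u,0)$ and columns $(v,0),(v+d,0)$ lie in a 3-subsquare of $Q$. Index it by Lemma 1 with $\rho_0=(u,0)$, $\kappa_0=(v,0)$, $\kappa_1=(v+d,0)$. Let bars denote $V$-components. From $\bar\rho_i+\bar\kappa_j=\bar\sigma_{i+j}$ we get
$$\bar\rho_{i+1}+\bar\kappa_j=\bar\sigma_{i+j+1}=\bar\rho_i+\bar\kappa_{j+1},$$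
so $\bar\rho_{i+1}-\bar\rho_i=\bar\kappa_{j+1}-\bar\kappa_j$ for all $i,j$. All these differences equal $\bar\kappa_1-\bar\kappa_0=d$. Hence $\bar\rho_i=u+id$ and $\bar\kappa_j=v+jd$. If $a_i,b_j,c_k$ are the $Z$-components of $\rho_i,\kappa_j,\sigma_k$, then $F(u+id,v+jd)=c_{i+j}-a_i-b_j$, which has degree $\le 2$ by Lemma 6.

**Step 2: the cocycle of $*$.** Here $(y,t)\backslash(x,s)=(x-y,\;s-t-F(y,x-y))$. By (1),
$$(x,s)*(y,t)=\bigl(-x-y,\;-s-t+g(x,y)\bigr),\qquad g(x,y)=F(x,x-y)-F(y,x-y).$$

**Step 3: $g$ has degree $\le2$ on every plane.** For $x=u+id$ and $y=v+jd$ we have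
$$x-y=(u-v)+(i-j)d.\tag{2}$$
So $(x,x-y)$ runs through a plane with indices $(i,\,i-j)$, and $(y,x-y)$ through a plane with indices $(j,\,i-j)$. By Step 1, $F(x,x-y)$ has degree $\le2$ in $(i,i-j)$, and $F(y,x-y)$ in $(j,i-j)$. By Lemma 6 both have degree $\le2$ in $(i,j)$, and so does $g$.

**Step 4: conclusion.** In the quasigroup $(V,\,-x-y)$ any two distinct cells $(u,v),(u,v+d)$ lie in the 3-subsquare with rows $u+id$, columns $v+jd$ and symbols $-u-v-(i+j)d$, which is tame for $g$. Lemma 7 with $\theta=-1$ gives (P) for $(Q,*)$, and Lemma 4 finishes the proof. $\square$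

## 7. Seven quotients instead of three

The natural plan is to climb: treat a loop of class $3$ as a central extension of a loop $K$ of class $2$, with cocycle $f$, and repeat Section 6 with $K$ in place of $V$. The cocycle of $*$ is then $f(x,y\backslash x)-f(y,y\backslash x)$. The step that carried the proof is (2): on a 3-subsquare of $(V,-x-y)$ with rows $x_i$ and columns $y_j$, the nine quotients $y_j\backslash x_i$ are only three elements, so the pairs $(x_i,\,y_j\backslash x_i)$ form a 3-subsquare again. One level higher this fails. Here is a case of order $27$.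

On $K'=\mathbb F_3^2\times\mathbb F_3$ put $(x,s)(y,t)=(x+y,\;s+t+x_1D(x,y))$, with $D$ as in Theorem A. The element $0$ is neutral. On the plane $x=u+id,\ y=v+jd$ put
$$D_0=D(u,v),\qquad X=D(u,d),\qquad Y=D(v,d).$$
Since $D$ is bilinear and alternating,
$$D(x,y)=D_0+jX-iY.\tag{3}$$
So $x_1D=(u_1+id_1)(D_0+jX-iY)$ has degree $\le 2$ on each plane, and $K'$ is a van Rees loop by Lemmas 7 and 4. As $D(y,x-y)=-D$ and $D(x,x-y)=-D$ (here $D=D(x,y)$),
$$(y,t)\backslash(x,s)=(x-y,\;s-t+y_1D),\qquad (x,s)*(y,t)=(-x-y,\;-s-t-(x_1-y_1)D).$$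
Take the rows $x_i=(i,0;0)$ and the columns $y_j=(j,1;j^2)$, writing elements as $(x_1,x_2;s)$. Here $D=i$, and the symbol is
$$x_i*y_j=\bigl(-i-j,\,-1;\;-j^2-(i-j)i\bigr)=\bigl(-i-j,\,-1;\;-(i+j)^2\bigr),$$
because $-i^2+ij-j^2=-(i+j)^2$ in $\mathbb F_3$. So this is a 3-subsquare of $(K',*)$. But
$$y_j\backslash x_i=\bigl(i-j,\,-1;\;j(i-j)\bigr).$$
For $i=j$ this is the single element $(0,-1;0)$. For $i-j=1$ the last coordinate is $j$, and for $i-j=-1$ it is $-j$; each gives three elements. There are seven quotients, not three. For an extension of $K'$, the hypothesis that $f$ is tame on the 3-subsquares of $K'$ says nothing directly about the nine pairs $(x_i,\,y_j\backslash x_i)$, and the argument stops.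

So we look for a loop of class $3$. Such a loop must still be van Rees itself, and this is delicate too. In $x_1D$ the coefficients of $i^2$ and $ij$ are
$$[i^2]=-d_1Y,\qquad [ij]=d_1X,\tag{4}$$
so by Lemmas 6 and 7 the rows of a lifted subsquare of $K'$ are $(u+id,s_i)$ with $s_i=s_0+\lambda i-d_1(X-Y)i^2$. The simplest cocycle that feels this bending is $f=D(x,y)\,s$, where $s$ belongs to the left factor. By (3) its coefficient of $i^2j$ is $-X\cdot d_1(X-Y)$, which is not always zero: take $d=(1,0)$, $u=(0,1)$, $v=0$, so that $X=-1$, $Y=0$. So $f$ is not tame there.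

The way past this is to add a second coordinate $h$ whose rows bend by $+X(X-Y)i^2$, and to use the cocycle
$$f=D\,s+y_1\,h .$$
On a plane $y_1=v_1+jd_1$ contributes the factor $d_1j$, so the two bad terms are $-X\cdot d_1(X-Y)$ and $d_1\cdot X(X-Y)$, and they cancel. For this we need a cocycle for $h$ on $V$ that has degree $\le2$ on every plane and satisfies $[i^2]+[ij]=-X(X-Y)$. The function $E$ of Theorem A does this.

## 8. The loop of order 243 is van Rees

In Theorem A, put $V=\mathbb F_3^2$. The loop is built in two steps of the type of Lemma 7 with $\theta=1$: first $K_1=V\times\mathbb F_3^2$ with cocycle $(x_1D,\,E)$, then $Q=K_1\times\mathbb F_3$ with cocycle $f=Ds+y_1h$. So it is a quasigroup. The element $0$ is neutral: if $x=0$ or $y=0$, then $D=E=0$, and the term $y_1h$ vanishes if the left factor is $0$ (then $h=0$) or the right factor is $0$ (then $y_1=0$). So $Q$ and $K_1$ are loops.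

We keep the notation $D_0,X,Y$ of Section 7 on the plane $x=u+id$, $y=v+jd$.

**Step 1: a splitting of $E$.** We write $E$ through a function of which only one variable is nonlinear. Let
$$\eta(x,y)=x_1x_2(x_1y_2+x_2y_1)=x_1x_2^2\,y_1+x_1^2x_2\,y_2 .$$
It is linear in $y$ and odd in $x$, and
$$E(x,y)=\eta(y,x)-\eta(x,y)-D(x,y)^2.\tag{5}$$

**Step 2: $\eta$ on a plane.** We find the terms of $\eta(u+id,v+jd)$ of degree $\ge2$. With $x=u+id$ and $i^3=i$,
$$x_1x_2^2=(u_1+id_1)(u_2^2+2u_2d_2i+d_2^2i^2).$$
Its $i^2$-coefficient is $u_1d_2^2+2u_2d_1d_2=d_2(u_1d_2-u_2d_1)=d_2X$, and its $i$-coefficient is $u_2^2d_1+2u_1u_2d_2+d_1d_2^2=u_2^2d_1-u_1u_2d_2+d_1d_2^2$, the last term coming from $i^3=i$. Exchanging the two coordinates, $x_1^2x_2$ has $i^2$-coefficient $u_2d_1^2+2u_1d_1d_2=-d_1X$ and $i$-coefficient $u_1^2d_2-u_1u_2d_1+d_1^2d_2$. Multiply by $y_1=v_1+jd_1$ and $y_2=v_2+jd_2$ respectively, add, and put $\delta=d_1^2d_2^2$: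

* the $i^2j$-coefficient is $d_2X\cdot d_1-d_1X\cdot d_2=0$;
* the $i^2$-coefficient is $d_2Xv_1-d_1Xv_2=X(v_1d_2-v_2d_1)=XY$;
* the $ij$-coefficient is $u_2^2d_1^2-2u_1u_2d_1d_2+u_1^2d_2^2+2\delta=X^2-\delta$;
* all other terms are affine in $i,j$.

So $\eta(x,y)=(\text{affine})+XY\,i^2+(X^2-\delta)\,ij$. Exchanging the roles of $(u,i,X)$ and $(v,j,Y)$ gives $\eta(y,x)=(\text{affine})+XY\,j^2+(Y^2-\delta)\,ij$.

**Step 3: $E$ on a plane.** By (3), $D^2=(\text{affine})+Y^2i^2+X^2j^2-2XY\,ij$. With (5), $\delta$ cancels and $E$ has degree $\le2$, with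
$$[i^2]=-XY-Y^2,\qquad [ij]=Y^2-X^2+2XY.\tag{6}$$
In particular $[i^2]+[ij]=XY-X^2=-X(X-Y)$, as we wanted.

**Step 4: $K_1$ satisfies (P), and what its rows look like.** By (4) and (6) every plane is tame for $(x_1D,E)$. Any two distinct cells of a row of $V$ lie in a plane, so Lemma 7 gives (P) for $K_1$, using vertical and lifted subsquares. By Lemma 6, the $i^2$-coefficient of $A$ is $[i^2]+[ij]$, which is $d_1(X-Y)$ for $x_1D$ and $-X(X-Y)$ for $E$. So the rows of a lifted subsquare are $(u+id,\,s_i,\,h_i)$ with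
$$s_i=s_0+\lambda i-d_1(X-Y)i^2,\qquad h_i=h_0+\mu i+X(X-Y)i^2 .\tag{7}$$

**Step 5: these subsquares of $K_1$ are tame for $f=D(x,y)s+y_1h$.** On a vertical subsquare $x,y$ are constant and $s,h$ are affine in $i$, so $f$ is affine. On a lifted subsquare, (3) and (7) give
$$f=(D_0+jX-iY)\bigl(s_0+\lambda i-d_1(X-Y)i^2\bigr)+(v_1+jd_1)\bigl(h_0+\mu i+X(X-Y)i^2\bigr).$$
The bending of the columns does not matter, since $f$ does not involve $s',h'$. The $i^3$-term reduces to $i$, and $j^2$ does not occur. So the only possible monomial of degree above $2$ is $i^2j$, with coefficient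
$$-X\,d_1(X-Y)+d_1\,X(X-Y)=0 .$$

**Step 6: conclusion.** By Step 4, any two distinct cells in a row of $K_1$ lie in a vertical or lifted subsquare, which is tame for $f$ by Step 5. Lemma 7 gives (P) for $Q$, and Lemma 4 says that $Q$ is a van Rees loop. $\square$

## 9. A row cycle that does not close

We finish Theorem A by computing $*$ on $Q$ and exhibiting two translations that violate Lemma 3.

**Step 1: the quotient.** Let $\hat x=(x,s,h,r)$, $\hat y=(y,s',h',r')$, $D=D(x,y)$ and $w=x-y$. Then $D(x,w)=-D(x,y)=-D$ and $D(y,w)=D(y,x)=-D$. Solving $\hat y\hat z=\hat x$ coordinate by coordinate gives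
$$\hat y\backslash\hat x=\bigl(w,\;s-s'+y_1D,\;h-h'-E(y,w),\;r-r'+Ds'-(x_1-y_1)h'\bigr).$$

**Step 2: the product.** By (1), $\hat x*\hat y=\hat x\hat z$ with $\hat z=\hat y\backslash\hat x$. The first coordinate is $x+w=2x-y=-x-y$. The next ones are
$$2s-s'+y_1D+x_1(-D),\qquad 2h-h'-E(y,w)+E(x,w),$$
$$2r-r'+Ds'-(x_1-y_1)h'-Ds+(x_1-y_1)h .$$

**Step 3: simplify the $h$-coordinate.** We claim $E(x,w)-E(y,w)=-D^2$. By (5), the terms $D(x,w)^2$ and $D(y,w)^2$ cancel, and as $\eta$ is linear in its second argument,
$$E(x,w)-E(y,w)=\eta(w,x-y)-\eta(x,w)+\eta(y,w)=\eta(w,w)-\eta(x,w)+\eta(y,w).$$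
Let $q(x)=x_1^2x_2^2$. Then $\eta(x,x)=2q(x)=-q(x)$, so $\eta(x,w)=-q(x)-\eta(x,y)$ and $\eta(y,w)=\eta(y,x)+q(y)$. Therefore
$$E(x,w)-E(y,w)=-q(x-y)+q(x)+q(y)+\eta(x,y)+\eta(y,x).$$
Expanding $(x_1+y_1)^2(x_2+y_2)^2$,
$$q(x+y)=q(x)+q(y)+2\eta(x,y)+2\eta(y,x)+x_1^2y_2^2+x_2^2y_1^2+4x_1x_2y_1y_2 ,$$
and since $4=-2$ in $\mathbb F_3$ the last three terms add up to $D^2$. Replace $y$ by $-y$: both $\eta(x,y)$ and $\eta(y,x)$ change sign (linear in one argument, odd in the other), and $-2=1$. So $q(x-y)=q(x)+q(y)+\eta(x,y)+\eta(y,x)+D^2$, and the claim follows. Altogether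
$$\hat x*\hat y=\bigl(-x-y,\;-s-s'-(x_1-y_1)D,\;-h-h'-D^2,\;-r-r'-D(s-s')+(x_1-y_1)(h-h')\bigr).\tag{8}$$

**Step 4: two translations.** Write elements as $(x_1,x_2;s,h,r)$ and let $0=(0,0;0,0,0)$, $b=(1,0;0,0,0)$. For $x=0$ we have $D=0$, and for $x=(1,0)$ we have $D=y_2$. So (8) gives
$$0*(y_1,y_2;s,h,r)=(-y_1,-y_2;\,-s,\,-h,\,-r+y_1h),$$
$$b*(y_1,y_2;s,h,r)=(-1-y_1,-y_2;\,-s-(1-y_1)y_2,\,-h-y_2^2,\,-r+y_2s-(1-y_1)h).$$

**Step 5: six steps.** Start from $e_0=(0,1;0,0,0)$ and apply the two translations alternately: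

* $e_1=0*e_0=(0,-1;0,0,0)$,
* $e_2=b*e_1=(-1,1;1,-1,0)$,
* $e_3=0*e_2=(1,-1;-1,1,1)$,
* $e_4=b*e_3=(1,1;1,1,0)$,
* $e_5=0*e_4=(-1,-1;-1,-1,1)$,
* $e_6=b*e_5=(0,1;0,0,-1)$.

For the last line: $-1-(-1)=0$; $-(-1)=1$; $s$: $1-2\cdot(-1)=3=0$; $h$: $1-1=0$; $r$: $-1+(-1)(-1)-2\cdot(-1)=2=-1$. So $e_6\neq e_0$, that is, $(\tau_b\tau_0)^3\ne\mathrm{id}$. Since $\tau_0^{-1}=\tau_0$, Lemma 3 shows that $(Q,*)$ is not van Rees. $\square$

The bad isotope is explicit. The loop isotope $p\circ z=R_{e_1}^{-1}(p)*(0*z)$ of $(Q,*)$, with $R_{e_1}$ the right translation in $(Q,*)$, has neutral element $0*e_1=e_0$. For $p=e_2=b*e_1$ we have $p\circ z=b*(0*z)$, so $p\circ p=e_4$ and $p\circ(p\circ p)=e_6\neq e_0$.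

**Remark (the monomial $i^2j$ returns).** The failure can be located on one 3-subsquare of $(K_1,*)$, namely the example of Section 7 with the coordinate $h$ added. In the notation $(x_1,x_2;s,h)$ take
$$\text{rows } x_i=(i,0;\,0,\,-i^2),\qquad \text{columns } y_j=(j,1;\,j^2,\,0).$$
Here $D=i$, and dropping $r$ from (8) gives the symbols $(-i-j,-1;\,-(i+j)^2,\,i^2-i^2)=(-i-j,-1;\,-(i+j)^2,\,0)$. So this is a 3-subsquare, indexed by $\rho_i=x_i$, $\kappa_j=y_j$. On it the cocycle of the last coordinate of (8) is
$$-D(s-s')+(x_1-y_1)(h-h')=ij^2-(i-j)i^2=i^2j+ij^2-i ,$$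
which has degree $3$. This again shows that $(Q,*)$ fails (P). Suppose the cells in row $(x_0,0)$ and columns $(y_0,0),(y_1,0)$ lay in a 3-subsquare of $(Q,*)$, indexed from these by Lemma 1. Its projection to $K_1$ has rows $p_i$, columns $q_j$ and symbols $p_i*q_j=t_{i+j}$, with $p_0=x_0$, $q_0=y_0$, $q_1=y_1$. These relations determine $t_0,t_1$, then $p_1$, $t_2$, $p_2$ and $q_2$, as in the proof of Lemma 2, so $p_i=x_i$ and $q_j=y_j$. Comparing last coordinates, the displayed function would have the form $A(i)+B(j)+C(i+j)$, contrary to Lemma 6.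

## 10. Class exactly three, and all orders $3^m$ with $m\ge5$

**The nilpotency class.** If $f$ vanishes whenever one argument is neutral and $\theta=1$, then in the loop $\hat K=K\times Z$ of Lemma 7 the elements $(\varepsilon,z)$ commute and associate with everything, and $\hat K$ modulo them is $K$. Thus $K_1$ has a central subloop with quotient the abelian group $\mathbb F_3^2$. Its quotient by its full center is then a quotient of $\mathbb F_3^2$, and $K_1$ has class $\le2$. In the same way $Q/Z(Q)$ is a quotient of $K_1$. A quotient of a loop of class $\le2$ has class $\le2$, because the image of the center is central. So $Q$ has class $\le3$. By the first sentence of Theorem B and Section 9 its class is not $\le2$. Hence it is $3$, and the bound $2$ in Theorem B is sharp.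

**Other orders.** By Lemma 3, a direct product of van Rees quasigroups is van Rees, since the identities hold in each factor. So $Q\times\mathbb Z_3^k$ is a van Rees loop of order $3^{5+k}$ for every $k\ge0$. As $x*y=x(y\cdot yx)$ is computed componentwise, its associated Steiner quasigroup is the product of $(Q,*)$ with $(\mathbb Z_3^k,\,-x-y)$. It violates the identity of Lemma 3 because the factor $(Q,*)$ does. So there is a counterexample of every order $3^m$ with $m\ge5$, which completes the proof of Theorem A. $\square$
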